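\title{Lifting all local $A_4$-extensions over a single ring}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $2$. We show that all local $A_4$-extensions over $k$ lift to characteristic zero over one discrete valuation ring, for instance over $W(k)[\sqrt[3]{2}]$. More precisely, we determine which extensions lift over a given complete discrete valuation ring $R$. The answer depends only on the absolute ramification index $e$ of $R$ and on one ramification jump $m$ of the extension, and $R$ works for all extensions exactly when $e\ge 3$. The proof translates lifting into a congruence between polynomials over $R$, which is solved explicitly or shown to have no solution.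
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p>0$ and let $G$ be a finite group. A \emph{local $G$-extension} over $k$ is a $G$-Galois extension $k[[z]]/k[[s]]$: the group $G$ acts faithfully on $k[[z]]$ by $k$-automorphisms, with fixed ring $k[[s]]$. Let $R$ be a discrete valuation ring (DVR) of characteristic zero with residue field $k$ and uniformizer $\pi$. The extension \emph{lifts over $R$} if $G$ acts on $R[[Z]]$ by $R$-automorphisms, with fixed ring some $R[[S]]$, so that the induced action on $R[[Z]]/\pi=k[[z]]$ is the given one. The ring $R[[Z]]$ is the ring of functions on the open unit disc over $R$. When $p$ divides $|G|$, a lift replaces one wildly ramified point in characteristic $p$ by finitely many tamely ramified points of the disc in characteristic zero.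

Two facts are known. For $p=2$, every local $A_4$-extension over $k$ lifts over some $R$, which may a priori depend on the extension. For cyclic $G$ with $p^3\nmid |G|$, the single ring $W(k)[\zeta_{p^2}]$ works for all local $G$-extensions; here $W(k)$ is the ring of Witt vectors, a complete DVR with uniformizer $p$ and residue field $k$. This leads to the following question, posed in \cite{Obus}.

\medskip
\noindent\textbf{Question.} \emph{Let $k$ be an algebraically closed field of characteristic $2$. Is there one DVR $R$ of characteristic zero with residue field $k$ such that all local $A_4$-extensions over $k$ lift over $R$?}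
\medskip

From now on $p=2$. Let $V\subset A_4$ be the Klein four-group and let $e=e(R)\ge1$ be the absolute ramification index of $R$, so that $2R=\pi^eR$. Two opposite guesses are plausible. The elements of $A_4$ have order $1$, $2$ or $3$, and local extensions with these cyclic groups lift over every complete $R$: for $\mathbb Z/2$ this is Example~\ref{ex:Z2}, and a $\mathbb Z/3$-action has the form $t\mapsto\omega^{-1}t$ with $\omega^3=1$ (Section~\ref{sec:char2}), which lifts verbatim. So one may expect that $W(k)$, or at worst the ring $W(k)[\zeta_4]$ from the cyclic case, is enough. On the other hand, the number of branch points of a lift grows with the wild ramification of the extension, and these points must satisfy congruences modulo $4$, so one may fear that $e$ has to grow as well. Both guesses are wrong.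

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of characteristic $2$, and let $R$ denote a DVR of characteristic zero with residue field $k$ and absolute ramification index $e$.
\begin{itemize}
\item[(a)] For each local $A_4$-extension $k[[z]]/k[[s]]$, the three quadratic subextensions of $k((z))/k((z))^V$ have the same ramification jump $m$, and $m\ge1$, $m\equiv\pm1\pmod 6$. Every such $m$ occurs.
\item[(b)] If $R$ is complete, a local $A_4$-extension with invariant $m$ lifts over $R$ if and only if
\[
m=1,\qquad\text{or}\qquad e\ge2\ \text{ and }\ m\equiv\pm5\pmod{12},\qquad\text{or}\qquad e\ge3 .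
\]
\item[(c)] All local $A_4$-extensions over $k$ lift over a complete $R$ if and only if $e\ge3$; for example, $R=W(k)[\sqrt[3]{2}]$ works. No $R$ with $e\le2$, complete or not, works: no extension with $m=11$ lifts over such an $R$.
\end{itemize}
\end{theorem}

Thus the answer to the question is yes, and the bound $e\ge3$ is sharp. The ring $W(k)[\zeta_4]$ does not suffice, because $2=-\zeta_4(1+\zeta_4)^2$ and $1+\zeta_4$ is a root of the Eisenstein polynomial $X^2-2X+2$, so $e=2$. The proof does not use the known lifting result for $A_4$.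

Section~\ref{sec:char2} describes a local $A_4$-extension by a polynomial $f\in k[u]$ of degree $m=2d-1$. Proposition~\ref{prop:criterion} shows that lifting over $R$ amounts to finding a polynomial $g\in R[u]$ of degree at most $d$ for which $g(u)g(\omega u)$ is congruent modulo $4\pi$ to a square plus $4f$. Section~\ref{sec:criterion} states this criterion and applies it to $m=1$ and $m=5$, and Section~\ref{sec:proofcrit} proves it. The congruence is solved in Section~\ref{sec:construct} and shown to be unsolvable in the remaining cases in Section~\ref{sec:obstruct}. The positive answer to the question uses only part (i) of the criterion and Sections~\ref{sec:char2} and~\ref{sec:construct}.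

\subsection*{Conventions}
The ring $R$ is complete, except in the last proof of the paper. Bars denote reduction modulo $\pi$, and $2=\varepsilon\pi^e$ with $\varepsilon\in R^*$, so that $4=\varepsilon^2\pi^{2e}$ and $4\pi R=\pi^{2e+1}R$. By Hensel's lemma $R$ contains a primitive cube root of unity $\omega$; its reduction is also written $\omega$. The ring $R\{u\}$ is the $\pi$-adic completion of $R[u]$, that is, the ring of series $\sum_{i\ge0}a_iu^i$ with $a_i\to0$; thus $R\{u\}/\pi=k[u]$. We put $\deg0=-\infty$.

For a polynomial or series $x$ in $u$ we put $x^\sigma(u)=x(\omega u)$, and we write $x=x_0+x_1+x_2$, where $x_j$, the part of \emph{class $j$}, collects the monomials with exponent $\equiv j\pmod 3$. Then $x^\sigma=x_0+\omega x_1+\omega^2x_2$. On $k[u]$ consider the $k$-linear map $\tau(x)=x+x^\sigma$. Since $1+\omega=\omega^2$ and $1+\omega^2=\omega$ in $k$,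
\begin{equation}\label{eq:tau}
\tau(x)=\omega^2x_1+\omega x_2\qquad(x\in k[u]).
\end{equation}
So $\tau$ has kernel $k[u^3]$ and multiplies each $u^i$ with $3\nmid i$ by a nonzero constant.

\section{Local $A_4$-extensions in characteristic $2$}\label{sec:char2}

Write $\wp(x)=x^2-x$; this map is additive in characteristic $2$. Recall Artin--Schreier theory for a field $F$ of characteristic $2$: the Galois extensions of $F$ whose group is finite and killed by $2$ correspond to the finite subgroups $W\subset F/\wp(F)$. The extension attached to $W$ is generated by roots of $y^2-y=x$ for $x\in W$, has degree $|W|$, and its quadratic subextensions correspond to the nonzero elements of $W$.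

Let $F=k((t))$ and $u=1/t$. Call a polynomial in $k[u]$ \emph{reduced} if all its exponents are odd.

\begin{lemma}\label{lem:reduced}
Every class in $k((t))/\wp(k((t)))$ contains exactly one reduced polynomial. Every $x\in k[u]$ is congruent modulo $\wp(k[u])$ to a reduced polynomial of degree at most $\deg x$. In particular, a reduced polynomial that is congruent modulo $\wp(k[u])$ to a polynomial of degree $\le d$ has degree $\le d$.
\end{lemma}

\begin{proof}
Constants lie in $\wp(k)$ because $k$ is algebraically closed, and $x\in tk[[t]]$ equals $\wp(x+x^2+x^4+\cdots)$. For $i\ge1$ we have $cu^{2i}-\sqrt c\,u^i=\wp(\sqrt c\,u^i)$, so a monomial with even exponent can be replaced by one of half the exponent. Repeating this gives existence and the degree bound. The difference of two distinct reduced polynomials has a pole of odd order at $t=0$, while $\wp(x)$ has a pole of even order or no pole; this gives uniqueness, and the last claim follows.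
\end{proof}

The \emph{ramification jump} of a quadratic extension $k((x))/k((t))$ with nontrivial automorphism $\iota$ is the integer $m$ with $\operatorname{ord}_x(\iota(x)-x)=m+1$. Suppose the extension is given by $y^2-y=f$ with $f$ reduced of degree $m$, and put
\[
d=(m+1)/2 .
\]
The equation gives $\operatorname{ord}_x(y)=-m$ and $\operatorname{ord}_x(t)=2$, so we may take $x=t^dy$. Then $\iota(x)-x=t^d$ has order $2d=m+1$. Hence the jump is $\deg f$, and the discriminant of $k[[x]]/k[[t]]$ is generated by $(\iota(x)-x)^2=t^{m+1}$.

\begin{proposition}\label{prop:char2}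
Let $k[[z]]/k[[s]]$ be a local $A_4$-extension and $M=k((z))$. There are a uniformizer $t=1/u$ of $k[[z]]^V$, a generator $\sigma$ of $A_4/V$, and a nonzero $f\in k[u]$ with all exponents $\equiv\pm1\pmod6$ such that $\sigma(t)=\omega^{-1}t$, $k[[s]]=k[[t^3]]$, and $M/k((t))$ corresponds to the group $\{0,f,f^\sigma,f^{\sigma^2}\}$. The three quadratic subextensions have jump $m=\deg f$, and the discriminant of $k[[z]]/k[[t]]$ is $(t^{6d})$. Conversely, every such $f$ arises from a local $A_4$-extension.
\end{proposition}

\begin{proof}
The ring $k[[z]]^V$ is a power series ring $k[[t_0]]$ (see Lemma~\ref{lem:fixed}), and $A_4/V$ acts faithfully on it. Let $\sigma$ be a generator and $\sigma(t_0)\equiv\lambda^{-1}t_0\bmod t_0^2$; then $\lambda^3=1$. The element $t=\frac13\sum_{i=0}^2\lambda^i\sigma^i(t_0)$ is congruent to $t_0$ modulo $t_0^2$, so it is a uniformizer, and $\sigma(t)=\lambda^{-1}t$. By faithfulness $\lambda\ne1$, and after replacing $\sigma$ by $\sigma^2$ if necessary, $\lambda=\omega$. The fixed ring of $\sigma$ is $k[[t^3]]$, and $\sigma(u)=\omega u$, so $\sigma$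 acts on $k[u]$ by $x\mapsto x^\sigma$.

Conjugation by $A_4/V$ permutes the three subgroups of order $2$ of $V$ cyclically. Hence $\sigma$ permutes the three quadratic subextensions cyclically, and if $f$ is the reduced polynomial of one of them, the other two are given by the reduced polynomials $f^\sigma$ and $f^{\sigma^2}$. The three nonzero elements of a group isomorphic to $V$ add up to zero, so $f+f^\sigma+f^{\sigma^2}=3f_0=f_0$ is a reduced polynomial in $\wp(k((t)))$, hence zero. Thus the exponents of $f$ are odd and prime to $3$. The three polynomials have degree $m$, which is the common jump. By the conductor-discriminant formula, the discriminant of a $V$-extension is the product of the discriminants of its three quadratic subextensions, here $t^{3(m+1)}=t^{6d}$.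

Conversely, let $f\ne0$ have exponents $\equiv\pm1\pmod 6$. By \eqref{eq:tau}, $f+f^\sigma\neq0$, so $f,f^\sigma,f^{\sigma^2}$ are distinct, and their sum is $f_0=0$. Together with $0$ they form a $\sigma$-stable subgroup of order $4$ of $k((t))/\wp(k((t)))$. The corresponding $V$-extension is totally ramified because $k$ is algebraically closed, so it has the form $k((z))$. It is Galois over $k((t^3))$ because the subgroup is $\sigma$-stable. Its group has order $12$, contains $V$ as a normal subgroup, and is generated by $V$ and an element of order $3$ that permutes the three subgroups of order $2$ cyclically. This group is $A_4$, and it acts on $k[[z]]$ with fixed ring $k[[t^3]]$.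
\end{proof}

Taking $f=u^m$ shows that every $m\ge1$ with $m\equiv\pm1\pmod6$ occurs, which proves Theorem~\ref{thm:main}(a). We fix the data $t,\sigma,f,m,d$ and take $s=t^3$. The residues $m\equiv1,5,7,11\pmod{12}$ correspond to $d\equiv1,3,4,0\pmod 6$.

\section{A congruence criterion and the cases $m=1$ and $m=5$}\label{sec:criterion}

A count of branch points predicts the shape of a lift. Dividing a lift by $V$ gives a $V$-cover of a disc with coordinate $T$ lifting $t$, on which $\sigma$ acts as a rotation. Its discriminant reduces to $t^{6d}$, so it has $6d$ zeros in the disc. In characteristic zero each branch point of a $V$-cover has inertia group of order $2$ and is a double zero, so there are $3d$ branch points. The rotation permutes the three possible inertia groups, so the branch points consist of the $d$ zeros of a polynomial $g$ in $u=1/T$ and their two rotations. One quadratic subcover is then given by $\sqrt{gg^\sigma}$. On the other hand, $Y^2-Y=\varphi$ is equivalent to $(2Y-1)^2=1+4\varphi$, so a quadratic cover reduces to $y^2-y=\bar\varphi$ when it is given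 by $\sqrt{1+4\varphi}$. The two descriptions have to agree up to a square.

\begin{proposition}\label{prop:criterion}
Consider a local $A_4$-extension given by $f$, with $\deg f=m=2d-1$.
\begin{itemize}
\item[(i)] Suppose that there are $g\in1+\pi uR[u]$ with $\deg g\le d$, $H\in1+\pi R[u]$, and $\varphi\in R[u]$ with $\bar\varphi\equiv f\bmod\wp(k[u])$, such that
\begin{equation}\label{eq:cong}
gg^\sigma\equiv H^2+4\varphi\pmod{4\pi}.
\end{equation}
Then the extension lifts over $R$.
\item[(ii)] Suppose that the extension lifts over $R$. Then there are $g\in1+\pi uR[u]$ with $\deg g\le d$, $H\in1+\pi uR\{u\}$, and $\varphi\in uR[u]$ with $\bar\varphi\in\{f,f^\sigma,f^{\sigma^2}\}$, such that $gg^\sigma=H^2(1+4\varphi)$. In particular \eqref{eq:cong} holds in $R\{u\}$.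
\end{itemize}
\end{proposition}

The last assertion follows from $4\varphi H^2\equiv4\varphi\pmod{4\pi}$. The difficulty in \eqref{eq:cong} is the bound $\deg g\le d$, since $\bar\varphi$ has degree $2d-1$. The simplest attempt, $g=1+4x$ and $H=1$, gives $gg^\sigma\equiv1+4(x+x^\sigma)$ and so reaches only degree $d$. This is enough when $2d-1\le d$, that is, when $m=1$.

\begin{example}[$m=1$, any $R$]\label{ex:m1}
Here $f=au$ and $d=1$. Let $x\in R$ lift $\omega a$ and put $g=1+4xu$. Then $gg^\sigma\equiv1-4\omega^2xu\pmod{4\pi}$, because $1+\omega=-\omega^2$. So \eqref{eq:cong} holds with $H=1$ and $\varphi=-\omega^2xu$, and $\bar\varphi=f$. The extension lifts over every complete $R$.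
\end{example}

For $m>1$ the polynomial $g$ must differ from $1$ already modulo $4$, and yet $gg^\sigma$ must be a square modulo $4$. The map $x\mapsto xx^\sigma$ is multiplicative, and it sends two kinds of elements to squares: a square $w^2$ goes to $(ww^\sigma)^2$, and a $\sigma$-invariant element $\zeta$ goes to $\zeta^2$. Each of $w^2$ and $\zeta$ may have degree about $d$, so that $w^2\zeta$ has degree about $2d$. The idea is to let $g$ be the truncation of $w^2\zeta$ to degree $\le d$. If the discarded tail is divisible by $4$, it produces the terms of high degree in $\varphi$.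

\begin{example}[$m=5$, $R=W(k){[\sqrt2]}$]\label{ex:m5}
Here $f=au^5+bu$ with $a\ne0$, $d=3$, and $\pi^2=2$. For $c\in R$ let $w=1+\pi cu$ and $\zeta=1+2u^3$. Then
\[
w^2\zeta=(1+2\pi cu+2c^2u^2)(1+2u^3)=\bigl(1+2\pi cu+2c^2u^2+2u^3\bigr)+4\pi cu^4+4c^2u^5 .
\]
For $x\in R$ let $g=1+2\pi cu+2c^2u^2+2u^3+4xu$, a cubic polynomial. Then $g\equiv w^2\zeta+4(xu-c^2u^5)\pmod{4\pi}$. Since $w^2\zeta\equiv1\pmod\pi$, $\zeta^\sigma=\zeta$ and $(u^5)^\sigma=\omega^2u^5$,
\[
gg^\sigma\equiv(ww^\sigma\zeta)^2+4\bigl((1+\omega)xu-(1+\omega^2)c^2u^5\bigr)=(ww^\sigma\zeta)^2+4\bigl(\omega c^2u^5-\omega^2xu\bigr)\pmod{4\pi}.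
\]
Choosing $c$ and $x$ with $\bar c^2=\omega^2a$ and $\bar x=\omega b$ gives $\bar\varphi=f$, so the extension lifts.
\end{example}

The useful term $4c^2u^5$ is the product of $(\pi cu)^2$ and $2u^3$. Such a product of a term of $w^2$ and a term of $\zeta$ is divisible by $\pi^{2+1}$, so when $e=1$ it vanishes modulo $4\pi=\pi^3$. This is how $e$ enters: it measures the room between $1$ and $4$ in which terms can be placed.

\section{Proof of the criterion}\label{sec:proofcrit}

\subsection{Power series rings and discriminants}

Let $A=R[[T]]$, $K=\operatorname{Frac}A$ and $O=A_{(\pi)}$. The ring $O$ is a DVR with uniformizer $\pi$ and residue field $k((t))$, where $t=\bar T$, and $u=1/T\in O$. We use the following standard facts.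

\begin{itemize}
\item[(F1)] (Weierstrass preparation.) A polynomial in $R[T]$ is \emph{distinguished} if it is monic and congruent to a power of $T$ modulo $\pi$. If $\Delta\in A$ and $\bar\Delta\ne0$, then $\Delta$ is a unit times a distinguished polynomial of degree $\operatorname{ord}_t\bar\Delta$, the \emph{Weierstrass degree} of $\Delta$. The ring $A$ is a regular local ring of dimension $2$ and a UFD; its height-one primes are $(\pi)$ and the primes $q=(P_q)$ with $P_q$ irreducible and distinguished. For these $q$ the domain $A/q$ is finite and free over $R$, so the residue field at $q$ has characteristic zero.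
\item[(F2)] For a finite free ring extension with basis $(b_i)$, the discriminant is the ideal generated by $\det(\operatorname{Tr}(b_ib_j))$. It commutes with base change. If $C'\subset C$ are free of the same rank over $k[[t]]$ and $\delta=\dim_kC/C'$, the order of the discriminant of $C'$ exceeds that of $C$ by $2\delta$.
\item[(F3)] Let $D$ be a DVR with residue characteristic zero and $D'$ its integral closure in a Galois extension of degree $n$. The inertia groups are cyclic, and if they have order $e'$, the discriminant of $D'/D$ has order $n(1-1/e')$.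
\item[(F4)] If $O'$ is a finite free algebra over a DVR $D$ with uniformizer $\pi$ and $O'/\pi$ is a field, then $O'$ is a noetherian local ring whose maximal ideal is generated by the nonzerodivisor $\pi$. So $O'$ is a DVR, and it is the integral closure of $D$ in $\operatorname{Frac}O'$.
\end{itemize}

\begin{lemma}\label{lem:unif}
Let $B$ be a complete noetherian local $R$-algebra in which $\pi$ is a nonzerodivisor, with $B/\pi B=k[[z]]$. If $Z\in B$ lifts $z$, then $B=R[[Z]]$.
\end{lemma}

\begin{proof}
The maximal ideal of $B$ is $(\pi,Z)$, so $X\mapsto Z$ defines $\phi\colon R[[X]]\to B$, an isomorphism modulo $\pi$. Given $b\in B$, write $b=\phi(a_0)+\pi b_1$, $b_1=\phi(a_1)+\pi b_2$, and so on; then $b=\phi(\sum\pi^ia_i)$. If $\phi(a)=0$, then $a=\pi a'$, and $\phi(a')=0$ because $\pi$ is a nonzerodivisor; so $\ker\phi\subset\bigcap_i\pi^iR[[X]]=0$.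
\end{proof}

\begin{lemma}\label{lem:fixed}
Let a group $\Gamma$ of order $n$ act on $R[[Z]]$ by $R$-automorphisms, so that the induced action on $k[[z]]$, $z=\bar Z$, is faithful. Put $Z_\Gamma=\prod_{\gamma\in\Gamma}\gamma(Z)$. Then $R[[Z]]^\Gamma=R[[Z_\Gamma]]$ is a power series ring, $R[[Z]]$ is free of rank $n$ over it, and its reduction modulo $\pi$ is $k[[z]]^\Gamma=k[[\bar Z_\Gamma]]$.
\end{lemma}

\begin{proof}
Automorphisms preserve the maximal ideal $(\pi,Z)$, so they are continuous. The element $\bar Z_\Gamma$ has $z$-order $n$. Let $A'$ be the image of $R[[X]]\to R[[Z]]$, $X\mapsto Z_\Gamma$; by continuity $\Gamma$ fixes $A'$. Since $R[[Z]]/(\pi,Z_\Gamma)=k[[z]]/(z^n)$, the complete version of Nakayama's lemma shows that $1,Z,\dots,Z^{n-1}$ generate $R[[Z]]$ over $A'$. So $A'$ has dimension $2$, and since a proper quotient of $R[[X]]$ has dimension at most $1$, we get $A'\cong R[[X]]$. Let $N=\operatorname{Frac}R[[Z]]$. Then $\operatorname{Frac}A'\subset N^\Gamma$, $[N:\operatorname{Frac}A']\le n$ and $[N:N^\Gamma]=n$, so $\operatorname{Frac}A'=N^\Gamma$. As $A'$ is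 normal and $R[[Z]]$ is integral over it, $R[[Z]]^\Gamma=A'$. The $n$ generators span a module of rank $n$, so they form a basis. The same argument with $k$ in place of $R$ gives $k[[z]]^\Gamma=k[[\bar Z_\Gamma]]$.
\end{proof}

An extension of $K$ may have the right residue field at $(\pi)$ and still fail to give a lift, since the normalization of $A$ may reduce to a proper subring of $k[[z]]$. The next lemma measures this defect by the number of branch points.

\begin{lemma}\label{lem:disc}
Let $N/K$ be a Galois extension of degree $n$ whose group is killed by $2$, and let $B$ be the integral closure of $A$ in $N$. Assume that the integral closure $O'$ of $O$ in $N$ is a DVR with uniformizer $\pi$, whose residue field $M=k((z))$ is separable of degree $n$ over $k((t))$. Let $(t^D)$ be the discriminant of $k[[z]]/k[[t]]$, and let $b=\sum_q\deg P_q$, summed over the height-one primes $q\ne(\pi)$ of $A$ that ramify in $N$. Then $B/\pi B$ embeds in $k[[z]]$ via $B\subset O'\to M$, the codimension $\delta=\dim_kk[[z]]/(B/\pi B)$ is finite, and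
\[
D+2\delta=\tfrac n2\,b .
\]
If $\delta=0$, then $B=R[[Z]]$ for any lift $Z$ of $z$.
\end{lemma}

\begin{proof}
The ring $B$ is finite over $A$ because $A$ is normal and noetherian and $N/K$ is separable. A domain finite over a complete local ring is complete and local. Being normal of dimension $2$, $B$ has depth $2$ by Serre's criterion, so it is free of rank $n$ over the regular ring $A$ by the Auslander--Buchsbaum formula.

A height-one prime of $B$ containing $\pi$ is not maximal, so it lies over $(\pi)$, and such primes correspond to the maximal ideals of $B\otimes_AO=O'$. So there is exactly one, say $P$, with $B_P=O'$, and $\pi$ has order $1$ at $P$. In a normal noetherian domain a principal ideal is determined by its orders at the height-one primes, so $\pi B=P$. Hence $B/\pi B$ is a domain with fraction field $M$, free of rank $n$ over $k[[t]]$. It is integral over $k[[t]]$, so it lies in $k[[z]]$, with finite codimension $\delta$.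

Let $(\Delta)$ be the discriminant of $B/A$. By (F2), $\bar\Delta$ has order $D+2\delta$. So $\pi\nmid\Delta$, and $D+2\delta$ is the Weierstrass degree of $\Delta$. By (F3), applied to $A_q$, the inertia groups at $q\neq(\pi)$ are cyclic and killed by $2$, so the exponent of $P_q$ in $\Delta$ is $n/2$ if $q$ ramifies and $0$ otherwise. Hence the Weierstrass degree of $\Delta$ is $nb/2$. The last claim is Lemma~\ref{lem:unif}.
\end{proof}

\begin{example}\label{ex:Z2}
Every local $\mathbb Z/2$-extension lifts over every complete $R$. It is given by $y^2-y=f$ with $f$ reduced of some degree $m$, and $D=m+1$. Let $\varphi\in uR[u]$ be a lift of $f$ of degree $m$ and $N=K(\sqrt{1+4\varphi})$. By (F4), $O'=O[Y]/(Y^2-Y-\varphi)$ is a DVR with fraction field $N$ and residue field $k((t))(y)$. A ramified prime $q\ne(\pi)$ divides $T^{m+1}(1+4\varphi)$, which is distinguished of degree $m+1$. So $b\le D$, $\delta=0$, and $B=R[[Z]]$ with fixed ring $A$.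
\end{example}

For $A_4$ each quadratic subcover has the same number $m+1=2d$ of branch points as in this example. The new constraint is that they consist of $d$ points and their rotations.

\subsection{Proof of Proposition~\ref{prop:criterion}(i)}

Let $\sigma$ act on $A$ by $T\mapsto\omega^{-1}T$; on $R[u]\subset O$ this is $x\mapsto x^\sigma$. Put $S=T^3$, $K_0=\operatorname{Frac}R[[S]]$ and $O_0=R[[S]]_{(\pi)}$. Then $K=K_0(T)$ has degree $3$ over $K_0$.

\emph{The field $N$.} Put $F_1=gg^\sigma$, $F_2=F_1^\sigma$, $F_3=F_1^{\sigma^2}$ and $N=K(\sqrt{F_1},\sqrt{F_2})$. The shape $gg^\sigma$ makes the conjugates of $\sqrt{F_1}$ generate only a biquadratic extension: $F_1F_2F_3=(gg^\sigma g^{\sigma^2})^2$, so $\sqrt{F_3}\in N$. Since $\sigma$ permutes the $F_i$, the polynomial $(X^3-S)\prod_i(X^2-F_i)$ has coefficients in $K_0$. Its splitting field is $N$, so $N/K_0$ is Galois.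

\emph{Reduction at $(\pi)$.} By \eqref{eq:cong}, $F_1=H^2+4\varphi_1$ with $\varphi_1\in R[u]$ and $\bar\varphi_1=\bar\varphi$, and $F_2=(H^\sigma)^2+4\varphi_1^\sigma$. Let
\[
O'=O[X_1,X_2]/(X_1^2+HX_1-\varphi_1,\;X_2^2+H^\sigma X_2-\varphi_1^\sigma),
\]
a free $O$-module of rank $4$. Since $\bar H=1$, the ring $O'/\pi$ is obtained from $k((t))$ by adjoining roots of $y^2-y=\bar\varphi$ and $y^2-y=\bar\varphi^\sigma$. These classes are those of $f$ and $f^\sigma$, which generate the group of order $4$ defining $M$, so $O'/\pi\cong M$ over $k((t))$; fix such an isomorphism. By (F4), $O'$ is a DVR with uniformizer $\pi$. As $(2X_1+H)^2=F_1$ and $(2X_2+H^\sigma)^2=F_2$, its fraction field is generated over $K$ by square roots of $F_1$ and $F_2$, so it is $N$. Thus $[N:K]=4$, $[N:K_0]=12$, and $O'$ is the integral closure of $O$ in $N$.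

The ring $O_0[T]$ is free of rank $3$ over $O_0$ with reduction $k((s))[t]=k((t))$. By (F4) it is a DVR with fraction field $K$; it is contained in $O$, and a DVR is a maximal proper subring of its fraction field, so $O_0[T]=O$. Therefore $O'$ is the integral closure of $O_0$ in $N$, and $\operatorname{Gal}(N/K_0)$ acts on $O'$ and on $O'/\pi=M$. Since $O'$ has only one maximal ideal, the decomposition group is the whole Galois group, and the reduction map $\operatorname{Gal}(N/K_0)\to\operatorname{Gal}(M/k((s)))=A_4$ is surjective. Both groups have order $12$, so it is an isomorphism, and we identify them.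

\emph{Counting branch points.} Lemma~\ref{lem:disc} applies with $n=4$ and $D=6d$, and gives $6d+2\delta=2b$. Here the hypothesis $\deg g\le d$ enters: $G=T^dg(1/T)$ is a distinguished polynomial of degree $d$, and $\sigma^i(G)=\omega^{-id}T^dg^{\sigma^i}$. So $T^{2d}F_1$ and $T^{2d}F_2$ equal $G\,\sigma(G)$ and $\sigma(G)\,\sigma^2(G)$ up to roots of unity. If $q\ne(\pi)$ does not divide $G\,\sigma(G)\,\sigma^2(G)$, then $N$ is generated by square roots of units of $A_q$, in which $2$ is invertible, so $q$ is unramified. Hence $b\le3d$ and $\delta=0$.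

\emph{The lift.} We obtain $B=R[[Z]]$ with $B/\pi B=k[[z]]$. The ring $B$ is also the integral closure of $R[[S]]$ in $N$, so $A_4$ acts on it by $R$-automorphisms, and $B^{A_4}=B\cap K_0=R[[S]]$ because $R[[S]]$ is normal. The map $B\subset O'\to M$ is equivariant, so the action on $B/\pi B$ is the given one. \qed

\subsection{Proof of Proposition~\ref{prop:criterion}(ii)}

Let $A_4$ act on $R[[Z]]$, lifting the given action. We recover $g$ from the branch points and $\varphi$ from the residue extension at $(\pi)$, and then compare them.

\emph{The coordinate $T$.} By Lemma~\ref{lem:fixed}, $R[[Z]]^V$ is a power series ring with reduction $k[[t]]$, and $R[[Z]]$ is free of rank $4$ over it. Choose $T'$ in it lifting $t$ and put $T=\frac13\sum_{i=0}^2\omega^i\sigma^i(T')$. Then $T$ reduces to $\frac13\sum_i\omega^i\omega^{-i}t=t$ and $\sigma(T)=\omega^{-1}T$. By Lemma~\ref{lem:unif}, $R[[Z]]^V=R[[T]]=A$. Let $N=\operatorname{Frac}R[[Z]]$, so $\operatorname{Gal}(N/K)=V$, and $B=R[[Z]]$ is the integral closure of $A$ in $N$. The ring $O'=B\otimes_AO$ is free of rank $4$ over $O$ with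 reduction $k[[z]]\otimes_{k[[t]]}k((t))=M$. By (F4), Lemma~\ref{lem:disc} applies, now with $\delta=0$, and gives $b=3d$.

\emph{The polynomial $g$.} For a ramified prime $q\neq(\pi)$, the inertia group $I_q\subset V$ has order $2$ and depends only on $q$, since $V$ is abelian. If $\tilde\sigma\in A_4$ lifts $\sigma$, then $I_{\sigma q}=\tilde\sigma I_q\tilde\sigma^{-1}$, and conjugation by $\tilde\sigma$ permutes the three subgroups of order $2$ cyclically. So the ramified primes, sorted by inertia group, form a disjoint union $\mathcal A\sqcup\sigma\mathcal A\sqcup\sigma^2\mathcal A$. As $\sigma$ preserves $\deg P_q$, each part has total degree $d$. Let $G=\prod_{q\in\mathcal A}P_q$, distinguished of degree $d$, and $g=G/T^d$. Then $g\in1+\pi uR[u]$, $\deg g\le d$, and $\sigma(G)=\omega^{-d}T^dg^\sigma$.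

\emph{A quadratic subfield, described by its branch points.} Let $I$ be the inertia group of the primes in $\sigma^2\mathcal A$ and $L=N^I$. The inertia group of $q$ in $L/K$ is the image of $I_q$ in $V/I$, so among the primes $q\ne(\pi)$, exactly those in $\mathcal A\cup\sigma\mathcal A$ ramify in $L$. Write $L=K(\sqrt F)$ with $F\in A$ squarefree. Then $\pi\nmid F$, because $\pi$ remains a uniformizer in $O'$, and $q\neq(\pi)$ divides $F$ if and only if $q$ ramifies in $L$. So $F$ is a unit times $G\,\sigma(G)$, and dividing by the square $T^{2d}$ we get $L=K(\sqrt{\eta gg^\sigma})$ with $\eta\in A^*$.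

\emph{The same field, described at $(\pi)$.} The ring $O_L=O'\cap L$ is a DVR with uniformizer $\pi$, free of rank $2$ over $O$, so its residue field is a quadratic subextension of $M/k((t))$, given by $y^2-y=f'$ with $f'\in\{f,f^\sigma,f^{\sigma^2}\}$. Let $\varphi\in uR[u]$ lift $f'$. Let $\hat O$ be the completion of $O$ and $\hat K$ its fraction field. In the complete DVR $O_L\otimes_O\hat O$, Hensel's lemma lifts $y$ to a root $Y$ of $Y^2-Y=\varphi$, since $2Y-1$ is a unit. As $y\notin k((t))$, the element $Y$ generates the quadratic field $L\otimes_K\hat K$, and $(2Y-1)^2=1+4\varphi$. Hence $\eta gg^\sigma$ and $1+4\varphi$ define the same quadratic extension of $\hat K$. Both are units of $\hat O$, so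
\begin{equation}\label{eq:h}
\eta\,gg^\sigma=h^2(1+4\varphi)\qquad\text{with }h\in\hat O^* .
\end{equation}

\emph{Removing $\eta$.} Since $O/\pi^j=(R/\pi^j)((T))$ for all $j$, the ring $\hat O$ consists of the series $\sum_{i\in\mathbb Z}b_iT^i$ with $b_i\in R$ and $b_i\to0$ as $i\to-\infty$. It contains $A$ and $R\{u\}$, and $A\cap R\{u\}=R$. In \eqref{eq:h}, $\eta$ involves positive powers of $T$, while $g$ and $\varphi$ involve negative powers, so we split $h$ accordingly. We claim that $h=T^nh_+h_-$ with $n\in\mathbb Z$, $h_+\in A^*$ and $h_-\in1+\pi uR\{u\}$. The reduction $\bar h$ is a power of $t$ times a unit of $k[[t]]$, so after dividing by $T^n$ and a unit of $A$ we may assume $h\equiv1\pmod\pi$. If $h\equiv1+\pi^ix\pmod{\pi^{i+1}}$ with $i\ge1$, write $\bar x=\bar x_++\bar x_-$ with $x_+\in A$ and $x_-\in uR[u]$. Dividing $h$ by $(1+\pi^ix_+)(1+\pi^ix_-)$ gives an element $\equiv1\pmod{\pi^{i+1}}$. Iterating, the products of the factors of each kind converge $\pi$-adically in $1+\pi A$ and in $1+\pi uR\{u\}$, which proves the claim. Now \eqref{eq:h} reads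
\[
gg^\sigma(1+4\varphi)^{-1}h_-^{-2}=\eta^{-1}T^{2n}h_+^2 .
\]
The set $1+\pi uR\{u\}$ is a group, and it contains the left side. Modulo $\pi$ the left side is $1$ and the right side has $t$-order $2n$, so $n=0$. Then both sides lie in $A\cap R\{u\}=R$, and the left side has constant term $1$, so both sides equal $1$. Take $H=h_-$. \qed

\section{Solving the congruence}\label{sec:construct}

Assume $m>1$; the case $m=1$ is Example~\ref{ex:m1}. By \eqref{eq:tau} there is a unique $f^\sharp\in k[u]$ without class-$0$ part such that $\tau(f^\sharp)=\bar\varepsilon^2f$, and it has the same exponents as $f$. Let $f^*$ be the part of $f^\sharp$ in degrees $>d$. Thus $f^*$ has degree exactly $m=2d-1$, and its exponents are $\equiv\pm1\pmod6$ and lie in $(d,2d-1]$. The next lemma turns the truncation of Example~\ref{ex:m5} into a general tool: only $f^*$ has to be produced, and only up to terms of class $0$.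

\begin{lemma}\label{lem:trunc}
Suppose that $w\in1+\pi uR[u]$ and $\zeta\in1+\pi u^3R[u^3]$ satisfy
\[
w^2\zeta\equiv g_0+\pi^{2e}y\pmod{\pi^{2e+1}}
\]
with $g_0\in1+\pi uR[u]$, $\deg g_0\le d$, $y\in R[u]$ and $\bar y-f^*\in k[u^3]$. Then the extension lifts over $R$.
\end{lemma}

\begin{proof}
Choose $x\in uR[u]$ with $\deg x\le d$ and $\bar x=f^\sharp-f^*$, and put $g=g_0+\pi^{2e}x$. Then $g\in 1+\pi uR[u]$, $\deg g\le d$, and $g\equiv w^2\zeta+\pi^{2e}(x-y)\pmod{\pi^{2e+1}}$. As $\zeta^\sigma=\zeta$ and $w^2\zeta\equiv1\pmod\pi$,
\[
gg^\sigma\equiv(ww^\sigma\zeta)^2+\pi^{2e}\bigl((x-y)+(x-y)^\sigma\bigr)\pmod{\pi^{2e+1}}.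
\]
This is \eqref{eq:cong} with $H=ww^\sigma\zeta$ and $\varphi=\varepsilon^{-2}((x-y)+(x-y)^\sigma)$. In characteristic $2$, $\bar x-\bar y=\bar x+\bar y\in f^\sharp+k[u^3]$, so $\bar\varphi=\bar\varepsilon^{-2}\tau(f^\sharp)=f$. Apply Proposition~\ref{prop:criterion}(i).
\end{proof}

\begin{proposition}\label{prop:caseI}
If $e\ge2$ and $m\equiv\pm5\pmod{12}$, the extension lifts over $R$.
\end{proposition}

\begin{proof}
Here $d\equiv3$ or $4\pmod6$. Let $n\in\{d,d-1\}$ be the integer with $n\equiv3\pmod6$. The exponents of $f^*/u^n$ are even, positive, and at most $2d-1-(d-1)=d$. Since $k$ is perfect, $f^*=\bar\rho^2u^n$ for some $\rho\in uR[u]$ with $\deg\rho\le d/2$. Take $w=1+\pi\rho$ and $\zeta=1+\pi^{2e-2}u^n$, which is $\equiv1\pmod\pi$ because $e\ge2$. Then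
\[
w^2\zeta=\bigl(1+2\pi\rho+\pi^2\rho^2+\pi^{2e-2}u^n\bigr)+2\pi^{2e-1}\rho u^n+\pi^{2e}\rho^2u^n .
\]
The bracket $g_0$ has degree $\le d$, and $2\pi^{2e-1}$ has order $3e-1\ge2e+1$, again because $e\ge2$. Lemma~\ref{lem:trunc} applies with $y=\rho^2u^n$.
\end{proof}

This construction needs $3\mid n$, $n\le d$, $2\deg\rho\le d$ and $n+2\deg\rho=2d-1$. These conditions force $n$ to be odd and $n\ge d-1$, hence $d\equiv3,4\pmod6$. For $m=11$ we have $d=6$, the only choice is $n=3$, and $\rho^2u^3$ has degree at most $9$.

To reach higher degrees, $\zeta$ needs a term of degree greater than $d$. Such a term is allowed if it cancels in $w^2\zeta$ against another one, and creating that other term needs one more level below $\pi^{2e}$. Place $u^n$ at level $\pi^{2e-4}$, and let the coefficient of $\pi$ in $w$ be $\alpha+\beta$ with $\alpha$ of class $0$ and large degree and $\beta$ of small degree. At level $\pi^{2e-2}$ the product contains $(\alpha^2+\beta^2)u^n$. The term $\beta^2u^n$ has degree $\le d$ and goes into $g_0$. The term $\alpha^2u^n$ has large degree but class $0$, so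 we can cancel it by adding $-\pi^{2e-2}\alpha^2u^n$ to $\zeta$. This new term, multiplied by $\pi^2\beta^2$, leaves $\beta^2\alpha^2u^n$ at level $\pi^{2e}$. Its degree can be close to $2d$, since $\beta^2u^n$ and $\alpha^2$ each have degree close to $d$. A term $\pi^2\rho$ in $w$ contributes $\rho^2u^n$ at level $\pi^{2e}$, as before.

\begin{proposition}\label{prop:caseII}
If $e\ge3$, $m\equiv\pm1\pmod{12}$ and $m>1$, the extension lifts over $R$.
\end{proposition}

\begin{proof}
Here $d\equiv0$ or $1\pmod 6$ and $d\ge6$. Put
\[
n=d-3,\quad\beta=u\quad\text{if }d\equiv0;\qquad\qquad n=d-4,\quad\beta=u^2+\gamma u\quad\text{if }d\equiv1,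
\]
with $\gamma\in R$ to be chosen. In both cases $n\equiv3\pmod6$, $n\ge3$, $\deg(\beta^2u^n)\le d$ and $\deg\beta\le d/2$. Let $\alpha\in u^3R[u^3]$ and $\rho\in uR[u]$ have degree $\le d/2$, and put $v=\alpha+\beta$,
\[
w=1+\pi v+\pi^2\rho,\qquad\zeta=1+\pi^{2e-4}u^n-\pi^{2e-2}\alpha^2u^n .
\]
Then $\zeta\in1+\pi u^3R[u^3]$ since $2e-4\ge2$, and
\[
w^2=1+2\pi v+2\pi^2\rho+\pi^2v^2+2\pi^3v\rho+\pi^4\rho^2
\]
has degree $\le d$. We compute modulo $\pi^{2e+1}$. Since $e\ge3$, the element $2\pi^{2e-2}$ has order $3e-2\ge2e+1$ and vanishes, while $2\pi^{2e-3}$ has order $3e-3\ge2e$. Therefore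
\begin{align*}
\pi^{2e-4}u^nw^2&\equiv\pi^{2e-4}u^n+2\pi^{2e-3}vu^n+\pi^{2e-2}v^2u^n+\pi^{2e}\rho^2u^n,\\
\pi^{2e-2}\alpha^2u^nw^2&\equiv\pi^{2e-2}\alpha^2u^n+\pi^{2e}v^2\alpha^2u^n .
\end{align*}
In the difference, $\pi^{2e-2}(v^2-\alpha^2)=\pi^{2e-2}(\beta^2+2\alpha\beta)\equiv\pi^{2e-2}\beta^2$. Splitting $2\pi^{2e-3}vu^n$ according to $v=\alpha+\beta$, we get $w^2\zeta\equiv g_0+\pi^{2e}y$ with
\begin{align*}
g_0&=w^2+\pi^{2e-4}u^n+\pi^{2e-2}\beta^2u^n+2\pi^{2e-3}\beta u^n,\\
y&=\rho^2u^n-v^2\alpha^2u^n+\varepsilon\pi^{e-3}\alpha u^n .
\end{align*}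
The polynomial $g_0$ lies in $1+\pi uR[u]$ and has degree $\le d$. Modulo $\pi$ we have $\bar v^2\bar\alpha^2=\bar\beta^2\bar\alpha^2+\bar\alpha^4$, and both $\alpha^4u^n$ and $\alpha u^n$ have class $0$. So Lemma~\ref{lem:trunc} applies as soon as
\begin{equation}\label{eq:solve}
\bar\rho^2u^n+\bar\beta^2\bar\alpha^2u^n=f^* .
\end{equation}
Since $k$ is perfect, $\bar\alpha^2$ can be any element of $u^6k[u^6]$ of degree $\le d$, and $\bar\rho^2$ any element of $u^2k[u^2]$ of degree $\le d$.

\emph{The case $d\equiv0\pmod6$.} Here \eqref{eq:solve} reads $\bar\rho^2u^{d-3}+\bar\alpha^2u^{d-1}=f^*$. The integers $\equiv5\pmod6$ in $(d,2d-1]$ are $d-1+6j$ with $6\le6j\le d$, so the corresponding part of $f^*$ is $\bar\alpha^2u^{d-1}$ for an admissible $\alpha$. The integers $\equiv1\pmod6$ in $(d,2d-1]$ range from $d+1$ to $2d-5$; they have the form $d-3+i$ with $i$ even and $4\le i\le d-2$, so the corresponding part of $f^*$ is $\bar\rho^2u^{d-3}$ for an admissible $\rho$.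

\emph{The case $d\equiv1\pmod6$.} Here \eqref{eq:solve} reads $\bar\rho^2u^{d-4}+\bar\alpha^2u^d+\bar\gamma^2\bar\alpha^2u^{d-2}=f^*$. The integers $\equiv1\pmod6$ in $(d,2d-1]$ are $d+6j$ with $6\le6j\le d-1$, so the corresponding part of $f^*$ is $\bar\alpha^2u^d$ for an admissible $\alpha$. Since $\deg f^*=2d-1\equiv1\pmod6$, the degree of $\bar\alpha^2$ is exactly $d-1$. The integers $\equiv5\pmod6$ in $(d,2d-1]$ are $d+4,d+10,\dots,2d-3$. The top one is out of reach of $\bar\rho^2u^{d-4}$, which has degree at most $2d-4$; this is the reason for $\gamma$. The exponents of $\bar\alpha^2u^{d-2}$ lie in the same list, and its coefficient at $u^{2d-3}$ is nonzero. Choose $\gamma$ so that $\bar\gamma^2\bar\alpha^2u^{d-2}$ and $f^*$ have the same coefficient at $u^{2d-3}$. Then $f^*-\bar\alpha^2u^d-\bar\gamma^2\bar\alpha^2u^{d-2}$ has exponents $\equiv5\pmod6$ in $[d+4,2d-9]$, and it is zero if $d=7$. These exponents have the form $d-4+i$ with $i$ even and $8\le i\le d-5$, so this polynomial is $\bar\rho^2u^{d-4}$ for an admissible $\rho$.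
\end{proof}

For $m=11$ and $f^*=\bar a^2u^{11}+\bar b^2u^7$, the proof takes $w=1+\pi(u+au^3)+\pi^2bu^2$ and $\zeta=1+\pi^{2e-4}u^3-\pi^{2e-2}a^2u^9$.

\section{The obstruction for $e\le2$}\label{sec:obstruct}

Let an extension with $m>1$ lift over $R$, so $m=2d-1>d$. Take $g,H,\varphi$ from Proposition~\ref{prop:criterion}(ii). Replacing $f$ by $\bar\varphi$, which is reduced of degree $m$, we write $f=\bar\varphi$. We expand \eqref{eq:cong} in powers of $\pi$; at the top level this expresses $f$ through the coefficients of $g$ and $H$, and we determine which terms can have degree $m$ after reduction modulo $\wp(k[u])$. Call a polynomial in $k[u]$ \emph{low} if its degree is at most $d$. Since $x^2\equiv x\bmod\wp(k[u])$, the square of a low polynomial is congruent to a low polynomial.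

\begin{proposition}\label{prop:e1}
If $m>1$, the extension does not lift over any complete $R$ with $e=1$.
\end{proposition}

\begin{proof}
Take $\pi=2$, and write $g=1+2y$ with $y\in R[u]$, $\deg y\le d$, and $H=1+2h$ with $h\in R\{u\}$. Then \eqref{eq:cong} reads
\[
2(y+y^\sigma)+4yy^\sigma\equiv4(h+h^2)+4\varphi\pmod8 .
\]
Modulo $4$ this gives $\tau(\bar y)=0$, so $y=y_0+2x$ with $y_0$ the class-$0$ part and $\deg x\le d$. Then $y+y^\sigma=2y_0+2(x+x^\sigma)$ and $yy^\sigma\equiv y_0^2\pmod2$. Dividing by $4$ and reducing,
\[
f=\tau(\bar x)+(\bar y_0^2+\bar y_0)+(\bar h^2+\bar h)\equiv\tau(\bar x)\bmod\wp(k[u]).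
\]
As $\tau(\bar x)$ is low, Lemma~\ref{lem:reduced} gives $m\le d$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:e2}
If $m>1$ and the extension lifts over a complete $R$ with $e=2$, then $m\equiv\pm5\pmod{12}$.
\end{proposition}

\begin{proof}
Now $2=\varepsilon\pi^2$, and \eqref{eq:cong} is a congruence modulo $\pi^5$.

\emph{Expansion.} Write $g=1+\pi g_1$ and $H=1+\pi h$. Modulo $\pi^2$ we have $gg^\sigma\equiv1+\pi(g_1+g_1^\sigma)$ and $H^2\equiv1$, so $\tau(\bar g_1)=0$ and $\bar g_1\in u^3k[u^3]$. Let $c\in u^3R[u^3]$ be a lift of $\bar g_1$ and $v\in uR[u]$ a lift of $\bar h-\bar c$, each of the same degree as its reduction. Then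
\[
g=1+\pi c+\pi^2y,\qquad H=1+\pi c+\pi v+\pi^2r
\]
with $y\in R[u]$, $\deg y\le d$, and $r\in R\{u\}$. Put $D=y+y^\sigma$, so $\deg D\le d$ and $\bar D=\tau(\bar y)$. Using $c^\sigma=c$ and $2=\varepsilon\pi^2$,
\begin{align*}
gg^\sigma&=(1+\pi c)^2+\pi^2(1+\pi c)D+\pi^4yy^\sigma,\\
H^2&\equiv(1+\pi c)^2+\pi^2v^2+\varepsilon\pi^3v(1+\pi c)+\pi^4(r^2+\varepsilon r)\pmod{\pi^5}.
\end{align*}
Insert these in \eqref{eq:cong}, cancel $(1+\pi c)^2$, and divide by $\pi^2$:
\[
(1+\pi c)D+\pi^2yy^\sigma\equiv v^2+\varepsilon\pi v(1+\pi c)+\pi^2(r^2+\varepsilon r+\varepsilon^2\varphi)\pmod{\pi^3}.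
\]
To isolate $D$, whose degree we control, multiply by $1-\pi c+\pi^2c^2$, the inverse of $1+\pi c$ modulo $\pi^3$:
\begin{equation}\label{eq:e2}
D-v^2-\varepsilon\pi v+\pi cv^2\equiv\pi^2\bigl(c^2v^2+r^2+\varepsilon r+\varepsilon^2\varphi-yy^\sigma\bigr)\pmod{\pi^3}.
\end{equation}

\emph{Degree bounds from the lower levels.} Modulo $\pi$, \eqref{eq:e2} gives $\bar v^2=\bar D=\tau(\bar y)$. This polynomial is low and has no class-$0$ part, so $\deg v=\deg\bar v\le d/2$ and $\bar v=\bar v_1+\bar v_2$. Write $D-v^2=\pi X$ with $X\in R[u]$, $\deg X\le d$. Modulo $\pi^2$, \eqref{eq:e2} gives $\bar c\bar v^2=\bar\varepsilon\bar v-\bar X$, which is low. Because $c$ and $v$ have the same degrees as their reductions, $\deg(cv^2)=\deg(\bar c\bar v^2)\le d$. So the left side of \eqref{eq:e2} equals $\pi^2\Lambda$ with $\Lambda\in R[u]$ of degree $\le d$, and in $k[u]$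
\begin{equation}\label{eq:top}
\bar\varepsilon^2f=\bar\Lambda+\bar c^2\bar v^2+(\bar r^2+\bar\varepsilon\bar r)+\bar y\bar y^\sigma .
\end{equation}

\emph{The terms of \eqref{eq:top}.} Divide by $\bar\varepsilon^2$. The first term is low. The second is the square of $\bar c\bar v/\bar\varepsilon$, which is low since $\bar c\bar v^2$ is. The third is $\wp(\bar r/\bar\varepsilon)$. For the last term put $p=\bar y_0$. By \eqref{eq:tau}, $\omega^2\bar y_1+\omega\bar y_2=\bar v^2=\bar v_1^2+\bar v_2^2$, where $\bar v_2^2$ has class $1$ and $\bar v_1^2$ has class $2$. So $\bar y_1=\omega\bar v_2^2$, $\bar y_2=\omega^2\bar v_1^2$ and $\bar y_1\bar y_2=(\bar v_1\bar v_2)^2$. Using $\omega+\omega^2=1$ in $k$,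
\begin{align*}
\bar y\bar y^\sigma&=(p+\bar y_1+\bar y_2)(p+\omega\bar y_1+\omega^2\bar y_2)\\
&=p^2+p\,(\omega^2\bar y_1+\omega\bar y_2)+\omega\bar y_1^2+\omega^2\bar y_2^2+\bar y_1\bar y_2\\
&=\bigl(p+\omega^2\bar y_1+\omega\bar y_2+\bar v_1\bar v_2\bigr)^2+p\bar v^2 .
\end{align*}
The bracket is low. Split $p=p_{\mathrm{ev}}+p_{\mathrm{odd}}$ by the parity of the exponents. Then $p_{\mathrm{ev}}$ is the square of a polynomial of degree $\le d/2$, so $p_{\mathrm{ev}}\bar v^2$ is the square of a low polynomial. Altogether, $f-\bar\varepsilon^{-2}p_{\mathrm{odd}}\bar v^2$ is congruent modulo $\wp(k[u])$ to a low polynomial.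

\emph{Comparison of degrees.} The polynomial $p_{\mathrm{odd}}\bar v^2$ has only odd exponents, so $f-\bar\varepsilon^{-2}p_{\mathrm{odd}}\bar v^2$ is reduced, and it is low by Lemma~\ref{lem:reduced}. As $\deg f=m>d$, we get
\[
2d-1=\deg p_{\mathrm{odd}}+2\deg\bar v .
\]
Now $2\deg\bar v\le d$ gives $\deg p_{\mathrm{odd}}\ge d-1$, and $\deg p_{\mathrm{odd}}\le\deg y\le d$. Since $p_{\mathrm{odd}}$ has class $0$ and odd exponents, its degree is $\equiv3\pmod6$. Hence $d$ or $d-1$ is $\equiv3\pmod6$, that is, $m=2d-1\equiv5$ or $7\pmod{12}$.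
\end{proof}

The surviving term $p_{\mathrm{odd}}\bar v^2$ is the one produced in Proposition~\ref{prop:caseI}: there, for $e=2$, we have $c=0$, $\bar y=\bar\rho^2+u^n$, $p=u^n$ and $\bar v=\tau(\bar\rho)$. So for $e=2$ the degree count after Proposition~\ref{prop:caseI} is a true obstruction.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) was proved in Section~\ref{sec:char2}.

(b) If $m=1$, the extension lifts by Example~\ref{ex:m1}. If $e\ge2$ and $m\equiv\pm5\pmod{12}$, it lifts by Proposition~\ref{prop:caseI}. If $e\ge3$, the remaining values $m\equiv\pm1\pmod{12}$, $m>1$, are covered by Proposition~\ref{prop:caseII}. Conversely, if an extension with $m>1$ lifts over $R$ with $e\le2$, then $e=2$ by Proposition~\ref{prop:e1} and $m\equiv\pm5\pmod{12}$ by Proposition~\ref{prop:e2}.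

(c) Let $R$ be complete. If $e\ge3$, all extensions lift by (b). If $e\le2$, extensions with $m=11$ exist by (a), and none of them lifts by (b), since $11\ne1$ and $11\not\equiv\pm5\pmod{12}$. The polynomial $X^3-2$ is Eisenstein over $W(k)$, so $W(k)[\sqrt[3]2]$ is a complete DVR with residue field $k$ and $e=3$.

Finally let $R$ be arbitrary, with completion $\hat R$; then $e(\hat R)=e(R)$. An $R$-automorphism of the local ring $R[[Z]]$ preserves the maximal ideal $(\pi,Z)$, so it extends to an $\hat R$-automorphism of the completion $\hat R[[Z]]$, with the same reduction modulo $\pi$. Thus a lifted action over $R$ extends to $\hat R[[Z]]$, and its fixed ring is a power series ring over $\hat R$ by Lemma~\ref{lem:fixed}. A lift over $R$ therefore gives a lift over $\hat R$, and no extension with $m=11$ lifts over an $R$ with $e\le2$.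
\end{proof}

\begin{thebibliography}{9}
\bibitem{Obus} Andrew Obus, \emph{The local lifting problem for $A_4$}, arXiv:1602.01596 (2016).
\end{thebibliography}
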